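# A sparse sequence along which all nilsequences average and triple correlations do not

Throughout, $e(x)=e^{2\pi i x}$; $\|x\|$ is the distance from the real number $x$ to the nearest integer, so that $\|x+y\|\le\|x\|+\|y\|$ and $\|qx\|\le |q|\,\|x\|$ for $q\in\mathbb Z$; $[N]=\{1,\dots,N\}$; $\mathbb E$ is an average, and $\mathbb E_{w\le N}$ is the average over $w\in[N]$. For a measure preserving $T$ we write $Tf=f\circ T$. A lattice is a discrete cocompact subgroup.

## 1. A product of two digits along a three-term progression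

Write an integer $0\le x<10^4$ in base $100$, $x=x_1+100x_2$, and put $Q(x)=x_1x_2$. Take $n=503$, whose digits are $(3,5)$, so $Q(n)=15$, and $x=1720$, whose digits are $(20,17)$. Then
$$Q(1720)=20\cdot17=340,\qquad Q(2223)=23\cdot22=506,\qquad Q(2726)=26\cdot27=702,$$
and $340-2\cdot506+702=30=2Q(n)$. This is no accident. If adding $n$ and $2n$ to $x$ produces no carries, then the digits of $x+jn$ are $x_i+jn_i$, so $j\mapsto Q(x+jn)$ is a quadratic polynomial in $j$ with leading coefficient $Q(n)$, and its second difference is $2Q(n)$, whatever $x$ is.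

On $\mathbb Z/10^4$ with uniform measure and $Tx=x+1$, put $f_1=f_3=e(\theta Q)$ and $f_2=e(-2\theta Q)$. There are no carries when $x_1\le 93$ and $x_2\le 89$, which happens for $94\cdot90=8460$ of the $10^4$ points. For these the integrand below equals $e(30\theta)$, so
$$\Big|\int f_1\cdot T^nf_2\cdot T^{2n}f_3-e(30\theta)\Big|\le 2\cdot0.154=0.308 .$$
With $\theta=0$ the correlation at $n=503$ is $1$. With $\theta=\frac1{60}$ it is within $0.308$ of $-1$. So one free parameter lets us choose the sign of the triple correlation at one number $n$.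

With $d$ digits in a large base $V$ we can use a quadratic form $\sum_{i<j}\theta_{ij}x_ix_j$. It has $\binom d2$ free parameters. At a number $n$ whose only nonzero digits are small ones at places $i$ and $j$, the correlation is close to $e(2\theta_{ij}n_in_j)$. So we may take one such $n$ for every pair $(i,j)$ and prescribe all $\binom d2$ signs at once, with a single system.

Compare this with a more algebraic triple correlation. On $\mathbb T^2$ let $T(x,y)=(x+\alpha,\,y+2x+\alpha)$; by induction $T^n(x,y)=(x+n\alpha,\,y+2nx+n^2\alpha)$. With $f_1=f_3=e(y)$ and $f_2=e(-2y)$ the exponents add up to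
$$y-2(y+2nx+n^2\alpha)+(y+4nx+4n^2\alpha)=2n^2\alpha,$$
so the correlation is exactly $e(2n^2\alpha)$. On an interval $0\le n<N$ the family of all these sequences is small: if $|\alpha-\alpha'|\le\varepsilon/(4\pi N^2)$, the sequences for $\alpha$ and $\alpha'$ differ by at most $\varepsilon$ there. Up to $\varepsilon$ there are $O(N^2/\varepsilon)$ of them, and for $N=V^d$ the logarithm of this number is only of order $d\log V$, not $d^2$.

Suppose, then, that along a sparse sequence $(r_n)$ all sequences of the second, algebraic, kind have convergent averages. Must triple correlations converge along $(r_n)$ as well? The first example suggests that they have far more freedom.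

## 2. Nilsequences, correlation averages, and the growth condition $r_n=O(n)$

**Definition (system).** A *system* is a probability space $(X,\mathcal X,\mu)$ with commuting invertible measure preserving transformations $T_1,\dots,T_\ell$. With one transformation we write $(X,\mathcal X,\mu,T)$.

**Definition (nilsequence).** Let $G$ be a $k$-step nilpotent Lie group and $\Gamma$ a discrete cocompact subgroup; $G/\Gamma$ is a $k$-step nilmanifold. For $F\in C(G/\Gamma)$, $g\in G$, $x\in G/\Gamma$, the sequence $\psi(n)=F(g^nx)$ is a *basic $k$-step nilsequence*. A *$k$-step nilsequence* is a uniform limit of basic ones. The $0$-step nilsequences are the constant sequences.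

**Example.** The group $G$ need not be connected. Let $G$ consist of the triples $(k,x,y)$ with $k\in\mathbb Z$, $x,y\in\mathbb R$, standing for the matrix $\begin{pmatrix}1&k&y\\0&1&x\\0&0&1\end{pmatrix}$, so that $(k,x,y)(k',x',y')=(k+k',\,x+x',\,y+y'+kx')$, and let $\Gamma$ be the triples of integers. Then $(k,x,y)\Gamma\mapsto(x,y)\bmod1$ identifies $G/\Gamma$ with $\mathbb T^2$, and multiplication by $g=(2,\alpha,\alpha)$ becomes $(x,y)\mapsto(x+\alpha,\,y+2x+\alpha)$. Since $g^n\Gamma$ corresponds to $(n\alpha,n^2\alpha)$, the function $F=e(y)$ shows that $e(n^2\alpha)$ is a $2$-step nilsequence.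

The following two theorems are known.

**Theorem A.** Let $\ell\in\mathbb N$ and let $(r_n)$ be a strictly increasing sequence of integers with $r_n=O(n)$. The following are equivalent.

(i) For every $(\ell-1)$-step nilsequence $\psi$ the limit $\lim_N\frac1N\sum_{n=1}^N\psi(r_n)$ exists.

(ii) For every system $(X,\mathcal X,\mu,T)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$, with $k_i=\ell!/i$, the limit $\lim_N\frac1N\sum_{n=1}^N\int T^{k_1r_n}f_1\cdots T^{k_\ell r_n}f_\ell\,d\mu$ exists.

(iii) For every system $(X,\mathcal X,\mu,T_1,\dots,T_\ell)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$ the limit $\lim_N\frac1N\sum_{n=1}^N\int T_1^{r_n}f_1\cdots T_\ell^{r_n}f_\ell\,d\mu$ exists.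

**Theorem B.** Let $(r_n)$ be a strictly increasing sequence of integers with $r_n=O(n)$. The following are equivalent.

(i′) For every $\ell\in\mathbb N$ and $\ell$-step nilsequence $\psi$ the limit $\lim_N\frac1N\sum_{n=1}^N\psi(r_n)$ exists.

(ii′) For every $\ell\in\mathbb N$, system $(X,\mathcal X,\mu,T)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$ the limit $\lim_N\frac1N\sum_{n=1}^N\int T^{r_n}f_1\cdots T^{\ell r_n}f_\ell\,d\mu$ exists.

(iii′) For every $\ell\in\mathbb N$, polynomials $p_1,\dots,p_\ell\in\mathbb Z[t]$, system $(X,\mathcal X,\mu,T_1,\dots,T_\ell)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$ the limit $\lim_N\frac1N\sum_{n=1}^N\int T_1^{p_1(r_n)}f_1\cdots T_\ell^{p_\ell(r_n)}f_\ell\,d\mu$ exists.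

**Conjecture.** The growth assumption is superfluous: for every strictly increasing sequence of integers, (i), (ii), (iii) are equivalent for every $\ell$, and (i′), (ii′), (iii′) are equivalent.

The problem is taken from N. Frantzikinakis, "Multiple correlation sequences and nilsequences", arXiv:1407.0631 (2014). The conjecture is false, and false exactly from $\ell=3$ on.

**Theorem 1.** There is a strictly increasing sequence of positive integers $(r_n)$, with $\log r_n\le n^{1/2+o(1)}$, such that:

(a) for every nilsequence $\psi$, of any step, $\lim_N\frac1N\sum_{n\le N}\psi(r_n)$ exists;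

(b) for every $\ell\ge3$ and pairwise distinct integers $e_1,\dots,e_\ell$ there are a system $(X,\mathcal X,\mu,T)$ and $f_1,\dots,f_\ell\in L^\infty(\mu)$ such that $\frac1N\sum_{n\le N}\int T^{e_1r_n}f_1\cdots T^{e_\ell r_n}f_\ell\,d\mu$ does not converge.

**Proposition 2.** For $\ell\in\{1,2\}$, statements (i), (ii), (iii) are equivalent for every strictly increasing sequence of integers.

Let us read off the consequences. By (a), the sequence of Theorem 1 satisfies (i) for every $\ell$, and (i′). By (b) with $e_i=\ell!/i$, (ii) fails for every $\ell\ge3$, and with $T_i=T^{\ell!/i}$ so does (iii). By (b) with $\ell=3$ and $e_i=i$, (ii′) fails, and with $p_i(t)=it$, $T_i=T$ so does (iii′). One sequence refutes (i)⇒(ii) and (i)⇒(iii) for all $\ell\ge3$, and (i′)⇒(ii′) and (i′)⇒(iii′). Together with Proposition 2: the equivalence in Theorem A holds for all strictly increasing integer sequences if and only if $\ell\le2$.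

## 3. One and two transformations: the spectral measure

**Proof of Proposition 2.** For $\ell=1$ all three statements hold for every sequence: the nilsequences in (i) are constant, and $\int T^{r_n}f_1\,d\mu=\int f_1\,d\mu$.

Let $\ell=2$.

*(i)⇒(iii).* With $S=T_1^{-1}T_2$, invariance and commutativity give $\int T_1^nf_1\,T_2^nf_2\,d\mu=\int f_1\cdot S^nf_2\,d\mu$. By the spectral theorem for the unitary operator $f\mapsto f\circ S$ there is a complex measure $\sigma$ on $\mathbb T$ with $\int f_1\,S^nf_2\,d\mu=\int e(n\alpha)\,d\sigma(\alpha)$ for all $n$. Since $e(n\alpha)$ is a $1$-step nilsequence, (i) says that $\frac1N\sum_{n\le N}e(r_n\alpha)$ converges for every $\alpha$. These averages are bounded by $1$, so their $\sigma$-integrals converge by bounded convergence.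

*(iii)⇒(ii).* Take $T_i=T^{k_i}$.

*(ii)⇒(i).* Here $(k_1,k_2)=(2,1)$, and $\int T^{2n}f_1\,T^nf_2=\int T^nf_1\cdot f_2$. For the rotation by $\alpha$ on $\mathbb T$ with $f_1=e(x)$, $f_2=e(-x)$ this equals $e(n\alpha)$. So (ii) gives convergence of $\frac1N\sum e(r_n\alpha)$ for every $\alpha$. A basic $1$-step nilsequence is $F(g^nx)$ on a compact abelian group $G/\Gamma$. By Stone–Weierstrass $F$ is a uniform limit of finite combinations of characters $\chi$, and $\chi(g^nx)=\chi(x)e(n\alpha)$ with $\chi(g\Gamma)=e(\alpha)$. So averages of nilsequences along $(r_n)$ are uniformly approximated by convergent ones, and they converge. $\square$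

This argument uses that a two-term correlation is a superposition of the nilsequences $e(n\alpha)$, with a fixed measure. From $\ell=3$ on, the digit forms of Section 1 are available.

## 4. Quadratic forms outnumber nilsequences

Section 1 suggests a plan. Organize the integers in levels. Level $k$ consists of $d_k$ digit places in base $V_k$. For every pair $i<j$ of places of level $k$ choose one random integer, a sample, whose level-$k$ digits vanish except at $i$ and $j$. That makes $M_k=\binom{d_k}2$ independent samples at level $k$, all below some $N_{k+1}$ with $\log N_{k+1}$ of order about $d_k\log V_k$.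

Triple correlations can be made to take values close to $1$ or to $-1$ at all level-$k$ samples, as we please, whatever the samples are. This will give (b).

For (a), fix a class of nilsequences. On $[0,N)$ it will have, up to $\varepsilon$, at most $N^A$ members. For a single bounded sequence, the average over the $M_k$ independent samples is within $\varepsilon$ of its expected value except with probability $e^{-cM_k}$. Since $M_k\approx d_k^2/2$ is far larger than $A\log N_{k+1}\approx A\,d_k\log V_k$ when $d_k\gg\log V_k$, a union bound handles all nilsequences of the class at once. So almost surely the sample averages of nilsequences follow their expected values.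

What remains is to show that the expected values converge. If $\nu_k$ is the average of the laws of the level-$k$ samples, we need:
$$\lim_k\nu_k(\psi)\ \text{ exists for every nilsequence }\psi. \tag{1}$$
This is where most of the work lies, and the sampling law must be chosen for it.

## 5. Rotating products and randomized scales

We test (1) on $\psi(n)=e(n\alpha)$ in a toy model with one place per level: $\rho_1=1$, $\rho_{t+1}=\rho_tV_t$, and digits $v_t$ uniform in $[W_t]$, where $W_t\ge2^t$ and $V_t\ge2^tW_t$. Put $\varphi_t=\mathbb E_{v\le W_t}e(\rho_tv\alpha)$.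

**A choice of $\alpha$.** Let $\beta_t\in[0,1]$ be any targets, $x_t=\lfloor\beta_tV_t/W_t\rfloor$ and $\alpha=\sum_tx_t/\rho_{t+1}$. Modulo $1$ we have $\rho_t\alpha\equiv x_t/V_t+\epsilon_t$ with
$$0\le\epsilon_t=\sum_{t'>t}\frac{\rho_t}{\rho_{t'}}\frac{x_{t'}}{V_{t'}}\le\frac2{V_t}\max_{t'>t}\frac1{W_{t'}}\le\frac1{2V_t}.$$
So $\beta'_t:=W_t(x_t/V_t+\epsilon_t)$ satisfies $|\beta'_t-\beta_t|\le2^{-t}$, and summing the geometric series,
$$\varphi_t=\mathbb E_{v\le W_t}e\Big(\frac{v\beta'_t}{W_t}\Big)=e\Big(\frac{(W_t+1)\beta'_t}{2W_t}\Big)\,\frac{\sin\pi\beta'_t}{W_t\sin(\pi\beta'_t/W_t)}$$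
(the last fraction is read as $1$ if $\beta_t'=0$).

**First law: $n=\rho_tv_t$.** The mean at level $t$ is $\varphi_t$. Take $\beta_t=0$ for odd $t$ and $\beta_t=1$ for even $t$. Then $\varphi_t\to1$ along odd $t$ and $\varphi_t\to0$ along even $t$: different levels have nothing to do with each other, and (1) fails.

**Second law: $n=\rho_1v_1+\dots+\rho_tv_t$.** Now each level contains all earlier levels in its lower digits, and the mean is the product $\varphi_1\cdots\varphi_t$. A factor $0$ is no longer forgotten. But take $\beta_1=0$ and $\beta_t=1/t$ for $t\ge2$. Then $0\le\beta_t'<1$, and $1\ge|\varphi_t|\ge\frac{\sin\pi\beta'_t}{\pi\beta'_t}\ge1-(\pi\beta_t')^2/6>0$ with $\sum\beta_t'^2<\infty$, so the moduli of the products decrease to a positive limit. The argument of the product is, up to a convergent error, $2\pi\sum\frac1{2t}$, which tends to infinity in steps tending to $0$. The product rotates forever and (1) fails. The trouble comes from factors that are neither small nor convincingly equal to $1$.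

**Random scales.** The repair is to give each digit one of many scales, chosen at random. Let $L_t$ be a huge, highly divisible integer, and for $1\le s\le S_t=t^2$ let $v_t=a_sw$ with $a_s=L_t^s$ and $w$ uniform in $[b_s]$, where $b_s=L_t^{2(S_t-s)+2}$. A coarser scale has a larger step but a smaller range: if $s'>s$, the values at scale $s'$ have the form $a_sw$ with $L_t\mid w$ and $w\le b_s/L_t$. For the linear phase $\alpha_tv_t$, with $\alpha_t=\rho_t\alpha$, and a threshold $X_t$ tending to infinity much more slowly than $L_t$, there are two possibilities at scale $s$.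

If $\|\alpha_ta_s\|>X_t/b_s$, the geometric sum gives $|\mathbb E_{w\le b_s}e(\alpha_ta_sw)|\le\frac1{2b_s\|\alpha_ta_s\|}\le\frac1{2X_t}$, and the factor kills the product. If $\|\alpha_ta_s\|\le X_t/b_s$, then at every coarser scale $s'>s$ all values $v=a_sw$ satisfy $\|\alpha_tv\|\le w\|\alpha_ta_s\|\le X_t/L_t$, so those scales are trivial: the factor is $1$ up to a summable error.

So only one scale out of $t^2$, the smallest one of the second kind, can produce rotation. Since $\sum t^{-2}<\infty$, almost surely the bad scale is chosen only finitely often. After that, either there are infinitely many killing factors and the product tends to $0$, or eventually all factors are trivial and the product converges. For $e(n\alpha)$ this settles convergence for almost every choice of scales. Nilsequences lead to polynomials in many variables with values in nilpotent groups. There the phase at step $t$ also depends on the earlier digits, and rational approximations with denominators enter; this is why $L_t$ is taken to be a factorial.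

## 6. The random sequence

**Scales.** For $t\ge1$ let
$$\lambda_t=\lceil\exp(t^{1/5})\rceil,\qquad L_t=\lambda_t!,\qquad X_t=\lceil\exp(t^{1/10})\rceil,\qquad S_t=t^2,$$
and for $1\le s\le S_t$
$$a_{t,s}=L_t^{\,s},\quad b_{t,s}=L_t^{\,2(S_t-s)+2},\quad U_{t,s}=\{a_{t,s}w:1\le w\le b_{t,s}\},\quad U^\circ_{t,s}=U_{t,s}\cup\{0\}.$$
Then $b_{t,s}\ge L_t^2$. Let $s'>s$ and $v=L_t^{s'}w'\in U^\circ_{t,s'}$. Then $v=a_{t,s}w$ with $w=L_t^{s'-s}w'\le L_t^{2S_t-s-s'+2}\le L_t^{2S_t-2s+1}=b_{t,s}/L_t$. Hence
$$v=a_{t,s}w,\qquad L_t\mid w,\qquad 0\le w\le b_{t,s}/L_t. \tag{2}$$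
In particular $U^\circ_{t,s'}\subset U^\circ_{t,s}$ for $s'\ge s$.

**Paths and boxes.** Let $\Omega=\prod_t\{1,\dots,S_t\}$ with the product of the uniform measures. Its points $p=(s_t)$ are *paths*. For $t_*<T$ put
$$\mathrm{Box}_{(t_*,T]}(p)=\prod_{t_*<t\le T}U_{t,s_t},\qquad \mathrm{Box}^\circ_{(t_*,T]}(p)=\prod_{t_*<t\le T}U^\circ_{t,s_t},$$
similarly for $(t_*,T)$. Boxes carry the uniform measure.

**Digits.** For $k\ge1$ let $d_k=2+\lfloor e^{\sqrt k}\rfloor$ and $V_k=2^kL_{2k}^{8k^2+1}$. Put $N_1=1$, $\rho_{k,i}=N_kV_k^{i-1}$ for $1\le i\le d_k$, and $N_{k+1}=N_kV_k^{d_k}$. Every integer in $[0,N_{k+1})$ has unique digits $x_{l,i}\in[0,V_l)$ at the places $\rho_{l,i}$, $l\le k$. For $t\in\{2k-1,2k\}$ we have $S_t\le4k^2$, so every $v\in U_{t,s}$ satisfies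
$$1\le v\le a_{t,s}b_{t,s}=L_t^{2S_t-s+2}\le L_t^{2S_t+1}\le2^{-k}V_k. \tag{3}$$

**Samples.** For $k\ge1$ and $1\le i<j\le d_k$ let
$$n_{k,ij}=\sum_{l<k}\big(\rho_{l,i_l}v_{2l-1}+\rho_{l,j_l}v_{2l}\big)+\rho_{k,i}v_{2k-1}+\rho_{k,j}v_{2k},$$
where $(i_l,j_l)$ is uniform among the pairs $1\le i_l<j_l\le d_l$, $s_t$ is uniform in $\{1,\dots,S_t\}$, and $v_t$ is uniform in $U_{t,s_t}$. All choices are independent, also for different $(k,i,j)$. For given $k$ these are the $M_k=\binom{d_k}2$ *samples of level $k$*.

By (3) the numbers $v_{2l-1},v_{2l}$ are the digits of $n_{k,ij}$ at the chosen places of level $l$, and all other digits are $0$. In particular the nonzero level-$k$ digits are exactly at $i$ and $j$. Since $j\ge2$, a level-$k$ sample lies in $[\rho_{k,2},N_{k+1})$, and $\rho_{k,2}=N_kV_k>N_k$. So all samples are distinct, and those of level $k$ exceed those of level $k-1$. Let $(r_n)$ be the increasing enumeration of all samples, and $\Sigma_k=\sum_{l\le k}M_l$. The first $\Sigma_k$ terms are the samples of levels $\le k$.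

**Sizes.** We have $M_k\asymp e^{2\sqrt k}$. Since $\sqrt k-\sqrt{k-\sqrt k}=\sqrt k/(\sqrt k+\sqrt{k-\sqrt k})\le1$, each level in $[k-\sqrt k,k-1]$ has at least a constant times $e^{2\sqrt k}$ samples, and there are at least $\lfloor\sqrt k\rfloor$ such levels up to the level $1$ boundary. Hence $\Sigma_{k-1}\ge c\sqrt k\,e^{2\sqrt k}$ for $k\ge2$ with some $c>0$, and
$$M_k/\Sigma_{k-1}\to0. \tag{4}$$
Next, $\log V_k\le k+(8k^2+1)\lambda_{2k}\log\lambda_{2k}\le\exp(2k^{1/5})$ for large $k$, because $\lambda_{2k}=\lceil\exp(2^{1/5}k^{1/5})\rceil$ and $2^{1/5}<2$. Therefore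
$$\log N_{k+1}=\sum_{l\le k}d_l\log V_l\le k\,d_k\log V_k\le\exp(\sqrt k+3k^{1/5})\qquad(k\text{ large}). \tag{5}$$
If $r_n$ has level $k$, then $n>\Sigma_{k-1}\ge c\,e^{2\sqrt k}$ while $\log r_n\le\log N_{k+1}\le e^{(1+o(1))\sqrt k}$. So $\log r_n\le n^{1/2+o(1)}$, as Theorem 1 requires. The choice $d_k\approx e^{\sqrt k}$ balances two demands. The number $M_k\approx d_k^2/2$ must dwarf $\log N_{k+1}\approx d_k\log V_k$, and $M_k$ must grow slowly enough for (4).

**Level means.** Let $\nu_k$ be the law of $\sum_{l\le k}(\rho_{l,i_l}v_{2l-1}+\rho_{l,j_l}v_{2l})$ with all pairs $(i_l,j_l)$, $l\le k$, uniform and independent. The average of the laws of the $M_k$ samples of level $k$ is $\nu_k$.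

## 7. Digit quadratic forms make triple correlations diverge

**Proposition 3.** Every realization of $(r_n)$ satisfies (b) of Theorem 1.

**Proof.** Fix a realization and distinct integers $e_1,\dots,e_\ell$, $\ell\ge3$. Take $f_i=1$ for $i>3$.

**Step 1 (algebraic normalization).** This step finds the weights that generalize $1,-2,1$. Since $T$ preserves $\mu$, subtracting $\min(e_1,e_2,e_3)$ from $e_1,e_2,e_3$ does not change the correlation, so assume the minimum is $0$ and let $\bar e=\max(e_1,e_2,e_3)$. Let
$$c_1=e_3-e_2,\qquad c_2=e_1-e_3,\qquad c_3=e_2-e_1 .$$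
Then $\sum c_i=0$ and $\sum c_ie_i=0$, by expanding, and $\Delta:=\sum c_ie_i^2=(e_2-e_1)(e_3-e_1)(e_3-e_2)\ne0$ by the Vandermonde identity. For $e=(0,1,2)$ we get $c=(1,-2,1)$, $\Delta=2$.

**Step 2 (finite models).** This step builds finite systems whose triple correlation at a sample is a known phase up to a small error. Choose $k_0\ge2$ with $8\bar e\,2^{-k_0}\le\frac1{100}$. For real numbers $\theta^k_{ij}$ ($k\ge k_0$, $i<j\le d_k$) and $K\ge k_0$, let $X_K=\mathbb Z/N_{K+1}$, identified with $[0,N_{K+1})$, with uniform measure and $Tx=x+1$, and put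
$$Q_K(x)=\sum_{k=k_0}^K\sum_{i<j}\theta^k_{ij}\,x_{k,i}x_{k,j},\qquad f_i^{(K)}(x)=e(c_iQ_K(x))\quad(i=1,2,3).$$

Let $n$ be a sample of level $k$, $k_0\le k\le K$, and let $n_{\rm low}<N_{k_0}$ be its part below $N_{k_0}$. The highest place of level $k_0-1$ is $\rho_{k_0-1,d_{k_0-1}}=N_{k_0}/V_{k_0-1}$. The digit of $n$ there is at most $2^{-(k_0-1)}V_{k_0-1}$ by (3), and the rest of $n_{\rm low}$ is smaller than this place. As $V_{k_0-1}\ge2^{k_0-1}$,
$$n_{\rm low}\le2^{-(k_0-1)}N_{k_0}+N_{k_0}/V_{k_0-1}\le2^{2-k_0}N_{k_0}.$$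
At each level $l\in[k_0,k]$ exactly two digits of $n$ are nonzero, and they are $\le2^{-l}V_l$.

Let $x$ be uniform in $[0,N_{K+1})$ and $x_{\rm low}$ its part below $N_{k_0}$. Then $x_{\rm low}$ and the digits $x_{l,i}$ are uniform. So the probability that $x_{\rm low}+\bar en_{\rm low}\ge N_{k_0}$ is at most $\bar e2^{2-k_0}$, and the probability that $x_{l,i}+\bar en_{l,i}\ge V_l$ for some $l\ge k_0$ and some $i$ is at most $\sum_{l\ge k_0}2\bar e2^{-l}=4\bar e2^{-k_0}$. Outside a set of probability at most $8\bar e2^{-k_0}\le\frac1{100}$ there is thus no carry into or between the places of levels $\ge k_0$, and no wrap-around modulo $N_{K+1}$: for all $0\le e\le\bar e$ the digits of $x+en$ at levels $\ge k_0$ are $x_{l,i}+en_{l,i}$. For such $x$, as $Q_K$ is a quadratic form in these digits, $Q_K(x+en)=Q_K(x)+e\,B(x,n)+e^2Q_K(n)$ with a bilinear $B$. So $\sum_ic_iQ_K(x+e_in)=\Delta\,Q_K(n)$. Hence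
$$C_K(n):=\mathbb E_x\prod_{i\le3}f_i^{(K)}(x+e_in)\quad\text{satisfies}\quad|C_K(n)-e(\Delta Q_K(n))|\le\tfrac1{50}. \tag{6}$$

**Step 3 (choice of coefficients).** This step makes the phases in (6) what we want. Let $\sigma_k\in\{0,\frac12\}$ be given for $k\ge k_0$. For the sample $n=n_{k,ij}$ and $K\ge k$, $Q_K(n)$ is the sum of a quantity involving only coefficients of levels $<k$ and of the single term $\theta^k_{ij}v_{2k-1}v_{2k}$, where $v_{2k-1}v_{2k}\ge1$. Each pair $(i,j)$ belongs to exactly one level-$k$ sample, and $\Delta\ne0$. So, by induction on $k$, we can choose all $\theta^k_{ij}$ with $\Delta Q_K(n)\equiv\sigma_k\pmod1$ for every level-$k$ sample. The choice does not depend on $K$.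

**Step 4 (one system).** This step passes from the finite models to a single system. Let $\overline{\mathbb D}$ be the closed unit disc and $\mu_K$ the law on $X=(\overline{\mathbb D}^3)^{\mathbb Z}$ of $\big(f_1^{(K)}(x+m),f_2^{(K)}(x+m),f_3^{(K)}(x+m)\big)_{m\in\mathbb Z}$ with $x$ uniform in $X_K$. It is invariant under the shift $T$. Let $\mu$ be a weak-* limit point, also shift invariant, and let $f_i$ be the $i$-th coordinate at time $0$. For each $n$, the function $\prod_{i\le3}T^{e_in}f_i$ is continuous on $X$, and its $\mu_K$-integral is $C_K(n)$. So $C(n):=\int\prod_{i\le3}T^{e_in}f_i\,d\mu$ is a limit of $C_K(n)$ along a subsequence of $K$, and $|C(n)-e(\sigma_k)|\le\frac1{50}$ for all samples $n$ of level $k\ge k_0$.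

**Step 5 (oscillation).** This step chooses the signs. Let $k_0=\kappa_1<\kappa_2<\cdots$ grow so fast that $\Sigma_{\kappa_i-1}\le0.1\,\Sigma_{\kappa_{i+1}-1}$, and let $\sigma_k$ be constant on each block $[\kappa_i,\kappa_{i+1})$, alternately $0$ and $\frac12$. At $N=\Sigma_{\kappa_{i+1}-1}$ at least $0.9N$ of the first $N$ terms are samples of levels in this block, and $|C|\le1$ at the others. So the real part of $\frac1N\sum_{n\le N}C(r_n)$ is alternately $\ge0.9\cdot0.98-0.1\ge0.7$ and $\le-0.7$, and the averages diverge. $\square$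

It remains to show that almost every realization satisfies (a).

## 8. Polynomials close to integers on many points of a box

The tool from outside is a quantitative equidistribution theorem. We recall its vocabulary.

**Definition (filtration, polynomial sequence).** Let $G$ be a connected simply connected nilpotent Lie group. A *filtration of degree $d$* is a chain $G=G_0=G_1\supseteq G_2\supseteq\cdots$ of closed connected subgroups with $[G_i,G_j]\subset G_{i+j}$ and $G_{d+1}$ trivial. With $\partial_hg(m)=g(m+h)g(m)^{-1}$, $\mathrm{poly}(\mathbb Z,G_\bullet)$ is the set of $g:\mathbb Z\to G$ such that $\partial_{h_1}\cdots\partial_{h_i}g$ takes values in $G_i$ for all $i\ge 0$ and all $h_1,\dots,h_i$.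

**Example.** For $G_0=\dots=G_D=\mathbb R$ and $G_{D+1}=0$ these are the real polynomial sequences of degree $\le D$.

**Definition (horizontal character, smoothness norm, equidistribution).** A *horizontal character* of $G/\Gamma$ is a continuous homomorphism $\eta:G\to\mathbb R/\mathbb Z$ trivial on $\Gamma$. Its size $|\eta|$ is the size of its integer coefficient vector in Mal'cev coordinates, so finitely many $\eta$ have $|\eta|\le M$. For a polynomial $\sum_j\alpha_j\binom nj$ put $\|\sum_j\alpha_j\binom nj\|_{C^\infty[N]}=\max_{j\ge1}N^j\|\alpha_j\|$. $\|F\|_{\rm Lip}$ is the sup norm plus the Lipschitz constant. The sequence $(g(n)\Gamma)_{n\in[N]}$ is *$\delta$-equidistributed* if $|\mathbb E_{n\le N}F(g(n)\Gamma)-\int F|\le\delta\|F\|_{\rm Lip}$ for all Lipschitz $F:G/\Gamma\to\mathbb C$.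

**Example.** For the real Heisenberg group, all triples $(k,x,y)$ as in Section 2 but with $k\in\mathbb R$, and its integer points, the horizontal characters are $(k,x,y)\mapsto mk+nx \bmod 1$ with $m,n\in\mathbb Z$.

**Theorem GT.** (B. Green, T. Tao, *The quantitative behaviour of polynomial orbits on nilmanifolds*, Ann. of Math. 175 (2012), Theorem 2.9.) Let $G/\Gamma$ be an $m$-dimensional nilmanifold, $G$ connected and simply connected, with a filtration of degree $d$ and a $\frac1\delta$-rational Mal'cev basis adapted to it, $0<\delta<\frac12$, $N\ge1$, $g\in\mathrm{poly}(\mathbb Z,G_\bullet)$. If $(g(n)\Gamma)_{n\in[N]}$ is not $\delta$-equidistributed, then there is a horizontal character $\eta$ with $0<|\eta|\ll_{m,d}\delta^{-O_{m,d}(1)}$ and $\|\eta\circ g\|_{C^\infty[N]}\ll_{m,d}\delta^{-O_{m,d}(1)}$.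

For a fixed nilmanifold with a filtration by rational subgroups an adapted Mal'cev basis exists (Mal'cev), and it is $\frac1\delta$-rational for all sufficiently small $\delta$. All degrees $D$ below are $\ge1$.

**Lemma 4 (Weyl).** For each $D$ there is $C$ such that if $0<\delta\le\frac12$, $N\ge1$, $c(w)=\sum_{i\le D}c_iw^i$ is a real polynomial and $|\mathbb E_{w\le N}e(c(w))|\ge\delta$, then for some integer $1\le q\le\delta^{-C}$ we have $\|qc_i\|\le\delta^{-C}N^{-i}$ for $1\le i\le D$.

**Proof.** Apply Theorem GT to $\mathbb R/\mathbb Z$ with the filtration of the first example, $F(x)=e(x)$ and $\delta/10$ in place of $\delta$. Here $\int F=0$ and $\|F\|_{\rm Lip}\le1+2\pi<10$, so $c$ is not $\delta/10$-equidistributed modulo $1$. We get an integer $k$ with $0<|k|\le\delta^{-O(1)}$ and $\|k\alpha_j\|\le\delta^{-O(1)}N^{-j}$ for $1\le j\le D$, where $c=\sum_j\alpha_j\binom wj$ (constants depending on $D$ are absorbed, as $\delta\le\frac12$). Since $D!\binom wj$ has integer coefficients of size $O_D(1)$, $D!\,kc_i$ is a combination of the $k\alpha_j$,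 $j\ge i$, with integer coefficients $O_D(1)$. As $N^{-j}\le N^{-i}$ for $j\ge i$, $q=D!|k|$ works. $\square$

The next lemma says: a polynomial that is very close to integers for a positive proportion of $[N]$ is, after multiplication by a bounded integer, close to integers on the whole interval, with essentially the same quality $a$. It is crucial that the closeness is proportional to $a$.

**Lemma 5.** For each $D$ there is $C$ such that if $0<\delta\le\frac12$, $N\ge\delta^{-C}$, $0<a\le\delta^C$, $c$ is a real polynomial of degree $\le D$ and $\|c(w)\|\le a$ for at least $\delta N$ of the $w\in[N]$, then for some integer $1\le q\le\delta^{-C}$ we have $\|qc(w)\|\le\delta^{-C}a$ for **all** integers $0\le w\le N$.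

**Proof.** Write $c(w)=\sum_{i\le D}c_iw^i$.

**Step 1 (many frequencies with large exponential sums).** This step uses concentration near $0$ to produce many multiples $jc$ to which Lemma 4 applies. Let $J=\lfloor1/(2a)\rfloor\ge1/(4a)$. The Fejér kernel
$$K_J(x)=\sum_{|j|<J}\Big(1-\frac{|j|}J\Big)e(jx)=\frac1J\Big(\frac{\sin\pi Jx}{\sin\pi x}\Big)^2\ge0$$
is at least $4J/\pi^2\ge J/3$ for $\|x\|\le\frac1{2J}$, because there $|\sin\pi Jx|\ge2J\|x\|$ and $|\sin\pi x|\le\pi\|x\|$. In particular this holds for $\|x\|\le a$. So $\mathbb E_{w\le N}K_J(c(w))\ge\delta J/3$. On the other hand this mean is at most $1+2\sum_{1\le j<J}|\mathbb E_we(jc(w))|$. So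
$$\sum_{1\le j<J}|\mathbb E_{w\le N}e(jc(w))|\ge\tfrac12\big(\tfrac{\delta J}3-1\big)\ge\tfrac{\delta J}8,$$
provided $J\ge12/\delta$. Hence at least $\delta J/16$ of the $j$ have $|\mathbb E_we(jc(w))|\ge\delta/16$. By Lemma 4 each of these has an integer $q_j\le X:=(\delta/16)^{-C_1}$ with $\|q_jjc_i\|\le XN^{-i}$. By pigeonholing on $q_j$ there are $q\le X$ and $\mathcal J\subset[1,J)$ with
$$|\mathcal J|\ge\delta'J,\quad\delta'=\frac{\delta}{16X},\qquad\|j\beta_i\|\le\tau_i:=XN^{-i}\quad(j\in\mathcal J,\ 1\le i\le D),\qquad\beta_i=qc_i .$$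
Taking $C$ large in terms of $C_1$, we have $\tau_i\le\delta'/32$, $J\ge16/\delta'^2$ and $J\ge12/\delta$, since $\tau_i\le X\delta^C$ and $J\ge\delta^{-C}/4$.

**Step 2 (gaining the factor $a$).** This step shows that a bounded multiple of $\beta_i$ is within $O(a\tau_i)$, up to powers of $1/\delta$, of an integer. Fix $i$ and drop it from the notation. As $|\mathcal J|\ge2$ and $\mathcal J\subset[1,J)$, two elements of $\mathcal J$ differ by some $1\le q'\le2J/|\mathcal J|\le2/\delta'$, and $q'<J$. So $q'\beta\equiv\gamma\pmod1$ with $|\gamma|\le2\tau$. Suppose $\gamma\ne0$. Some residue class $r$ modulo $q'$ contains at least $\delta'J/q'$ elements $j=q'm+r$ of $\mathcal J$. Here $m$ runs in an interval of $I\le J/q'+1\le2J/q'$ integers, and $j\beta\equiv m\gamma+r\beta$, so $\|m\gamma+r\beta\|\le\tau$. The numbers $m\gamma+r\beta$ lie in an interval of length at most $|\gamma|I$, so at most $|\gamma|I+2\tau+1\le|\gamma|I+2$ integers are within $\tau$ of one of them. Each integer is so for at most $2\tau/|\gamma|+1$ values of $m$. Therefore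
$$\delta'\frac J{q'}\le(|\gamma|I+2)\Big(\frac{2\tau}{|\gamma|}+1\Big)=2\tau I+|\gamma|I+\frac{4\tau}{|\gamma|}+2 .$$
Here $2\tau I\le4\tau\frac J{q'}\le\frac{\delta'}8\frac J{q'}$; also $|\gamma|I\le4\tau\frac J{q'}\le\frac{\delta'}8\frac J{q'}$; and $2\le\frac{\delta'}4\frac J{q'}$, since $8q'\le16/\delta'\le\delta'J$. So $\frac{\delta'}2\frac J{q'}\le4\tau/|\gamma|$, that is
$$|\gamma|\le\frac{8\tau q'}{\delta'J}\le\frac{16\tau}{\delta'^2J}\le\frac{64a\tau}{\delta'^2},$$
which also holds if $\gamma=0$.

**Step 3 (conclusion on the whole interval).** This step assembles the coefficients. Let $q_i'$ be the integers from Step 2 and $q_*=q\prod_iq'_i$, which is bounded by a power of $1/\delta$. Then $\|q_*c_i\|\le\delta^{-O(1)}aN^{-i}$ for $1\le i\le D$. Choose $w_1\in[N]$ with $\|c(w_1)\|\le a$. For $0\le w\le N$,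
$$\|q_*c(w)\|\le q_*a+\sum_{i\ge1}\|q_*c_i\|\,|w^i-w_1^i|\le\delta^{-O(1)}a .$$
After enlarging $C$, $q=q_*$ is as required. $\square$

**Definition (polynomials on finitely supported sequences).** $\mathcal V$ is the group of finitely supported integer sequences $v=(v_t)_{t\ge1}$, and $\mathcal V_{>t_*}$ is the subgroup of those supported on $t>t_*$. A map $P$ from $\mathcal V$ or $\mathcal V_{>t_*}$ to $\mathbb R$ is *polynomial of degree $\le D$* if its restriction to any finite set of coordinates is a polynomial of total degree $\le D$. For example, $\sum_t\alpha_tv_t$ is polynomial of degree $\le 1$ for any real $\alpha_t$.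

Fix $D$, let $C\ge1$ be as in Lemma 5, and put $\eta_t=t^{-2}$, $Q_t=\lceil t^{2C}\rceil$, $B=2C+3$. Let $t_0=t_0(D)\ge2$ be such that for all $T\ge t_0$
$$\begin{gathered}\prod_{t<T}Q_t!\,Q_t\le e^{T^B},\qquad e^{-T^B}\le T^{-2C},\qquad L_T^2\ge T^{2C},\qquad L_T\ge e^{\lambda_T},\\ \sum_{t<T}Q_t+X_T\le\lambda_T,\qquad X_T^2-2\lambda_T\le-2T^B,\qquad e^{T^B+X_T^2-\lambda_T}\le D^{-1}T^{-2}.\end{gathered}\tag{7}$$
Such $t_0$ exists. For the first condition, $\log(Q_t!Q_t)\le Q_t\log Q_t$ for $Q_t\ge2$, so the logarithm of the product is at most of order $T\cdot T^{2C}\log T$. The others hold for large $T$ because $\lambda_T\ge e^{T^{1/5}}$ outgrows every power of $T$ and also $X_T^2\le(e^{T^{1/10}}+1)^2$, and because $\lambda!\ge e^\lambda$ for $\lambda\ge6$.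

The next lemma extends Lemma 5 to boxes, one coordinate at a time. The denominators are controlled by factorials.

**Lemma 6.** Let $t_0\le t_*<T$, $p=(s_t)$ a path, $c$ a real polynomial of degree $\le D$ in $(h_t)_{t_*<t<T}$, and $0<a\le\exp(-2T^B)$. If $\|c(h)\|\le a$ for a proportion $>\sum_{t_*<t<T}\eta_t$ of the $h\in\mathrm{Box}_{(t_*,T)}(p)$, then with $\mathbf Q=\prod_{t_*<t<T}Q_t!$ we have $\|\mathbf Qc(h)\|\le e^{T^B}a$ for **all** $h\in\mathrm{Box}^\circ_{(t_*,T)}(p)$.

**Proof.** Put $a_{T-1}=a$, $a_{j-1}=Q_j!\,Q_j\,a_j$ and $\mathbf Q_j=\prod_{j<t<T}Q_t!$. By (7), all $a_j$ with $t_*\le j<T$ are at most $e^{T^B}a\le e^{-T^B}\le T^{-2C}$. Let $\mathcal E_j$ be the set of $(h_t)_{t_*<t\le j}\in\mathrm{Box}_{(t_*,j]}(p)$ such that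
$$\|\mathbf Q_jc(h,w)\|\le a_j\quad\text{for all }w\in\mathrm{Box}^\circ_{(j,T)}(p).$$
So $\mathcal E_{T-1}$ is the set of $h$ in the hypothesis, and $\mathcal E_{t_*}$ (a condition on the empty tuple) being nonempty implies the conclusion. We claim $\Pr(\mathcal E_{j-1})\ge\Pr(\mathcal E_j)-\eta_j$ for $t_*<j<T$.

For this it suffices that if $h_{<j}$ is such that $(h_{<j},h_j)\in\mathcal E_j$ for a proportion $\ge\eta_j$ of the $h_j\in U_{j,s_j}$, then $h_{<j}\in\mathcal E_{j-1}$; the other $h_{<j}$ contribute at most $\eta_j$ to $\Pr(\mathcal E_j)$. Fix any $w\in\mathrm{Box}^\circ_{(j,T)}(p)$ and apply Lemma 5 to $x\mapsto\mathbf Q_jc(h_{<j},a_{j,s_j}x,w)$ with $\delta=\eta_j=j^{-2}$, $N=b_{j,s_j}$ and $a_j$ in place of $a$. Its hypotheses hold: $b_{j,s_j}\ge L_j^2\ge j^{2C}=\eta_j^{-C}$ by (7), as $j>t_*\ge t_0$, and $a_j\le T^{-2C}\le\eta_j^C$. We get $1\le q\le j^{2C}\le Q_j$ with $\|q\mathbf Q_jc(h_{<j},a_{j,s_j}x,w)\|\le Q_ja_j$ for all $0\le x\le b_{j,s_j}$. The integer $q$ may depend on $w$. Multiplying by the integer $Q_j!/q\le Q_j!$ removes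 this dependence and gives $\|\mathbf Q_{j-1}c(h_{<j},h_j,w)\|\le a_{j-1}$ for all $h_j\in U^\circ_{j,s_j}$. This proves the claim.

By assumption $\Pr(\mathcal E_{T-1})>\sum_{t_*<t<T}\eta_t$, so $\Pr(\mathcal E_{t_*})>0$. Since $a_{t_*}\le e^{T^B}a$, this is the assertion. $\square$

## 9. Killing, bad and trivial steps

**Definition (singular points).** Let $P:\mathcal V_{>t_*}\to\mathbb R$ be polynomial of degree $\le D$ and $T>t_*$. For $h=(h_t)_{t_*<t<T}$ write
$$P(h,a_{T,s}w)=\sum_{i=0}^DD_i^s(h)w^i ,$$
where all coordinates beyond $T$ are $0$. Each $D_i^s$ is a polynomial of degree $\le D$ in $h$. Call $h$ *$s$-singular* (for $P$ at step $T$) if for some integer $1\le q\le X_T$ we have $\|qD_i^s(h)\|\le X_Tb_{T,s}^{-i}$ for $1\le i\le D$. Put $\eta^*=\eta^*(t_*)=2\sum_{t>t_*}t^{-2}$.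

**Example.** For $P(v)=\sum_t\alpha_tv_t$, $D=1$, we have $D_1^s(h)=\alpha_Ta_{T,s}$, independent of $h$. So either all $h$ are $s$-singular or none, and singularity means $\|q\alpha_Ta_{T,s}\|\le X_T/b_{T,s}$ for some $q\le X_T$. This is the dichotomy of Section 5, now with denominators.

By Lemma 4, a point that is not singular has little contribution to exponential sums. The next lemma shows that if singular points are not rare at scale $s$, all coarser scales are trivial at *every* point.

**Lemma 7.** Let $t_*\ge t_0(D)$. If the proportion of $s$-singular $h\in\mathrm{Box}_{(t_*,T)}(p)$ is $\ge\eta^*$, then for every $s'>s$ we have $\|P(h,v)-P(h,0)\|\le T^{-2}$ for all $h\in\mathrm{Box}^\circ_{(t_*,T)}(p)$ and $v\in U^\circ_{T,s'}$.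

**Proof.** If $h$ is $s$-singular, multiply by $X_T!/q$ to get $\|X_T!\,D_i^s(h)\|\le a^{(i)}:=X_T!\,X_T\,b_{T,s}^{-i}$ for $1\le i\le D$. Since $X_T!\,X_T\le X_T^{X_T}\le e^{X_T^2}$ and $b_{T,s}\ge L_T^2\ge e^{2\lambda_T}$, (7) gives $a^{(i)}\le e^{X_T^2-2\lambda_T}\le e^{-2T^B}$. Also $\eta^*>\sum_{t_*<t<T}\eta_t$. So Lemma 6 applies to $c=X_T!\,D_i^s$ and gives
$$\|\mathbf Q\,X_T!\,D_i^s(h)\|\le e^{T^B}a^{(i)}\qquad\text{for all }h\in\mathrm{Box}^\circ_{(t_*,T)}(p).$$
Since multinomial coefficients are integers and $\sum_{t<T}Q_t+X_T\le\lambda_T$, the number $\mathbf QX_T!$ divides $\lambda_T!=L_T$. For $v\in U^\circ_{T,s'}$ write $v=a_{T,s}w$ as in (2). Then $\mathbf QX_T!$ divides $L_T$, which divides $w$, and $w\le b_{T,s}/L_T$. So $w^i$ is a multiple of $\mathbf QX_T!$, and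
$$\|D_i^s(h)w^i\|\le w^ie^{T^B}a^{(i)}\le e^{T^B}X_T!\,X_T\,L_T^{-i}\le e^{T^B+X_T^2-\lambda_T}\le D^{-1}T^{-2}.$$
Sum over $1\le i\le D$. $\square$

**Definition (kill, bad, trivial).** Given $P$, $t_*$ and $p_{<T}$, let $\varrho_T$ be the least $s\in\{1,\dots,S_T\}$ for which the proportion of $s$-singular $h\in\mathrm{Box}_{(t_*,T)}(p)$ is $\ge\eta^*$, and $\varrho_T=\infty$ if there is none. Step $T$ is *kill* if $s_T<\varrho_T$, *bad* if $s_T=\varrho_T$, and *trivial* if $s_T>\varrho_T$.

For $t_*\ge t_0(D)$ we therefore know the following.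

- At a kill step the proportion of $s_T$-singular $h\in\mathrm{Box}_{(t_*,T)}(p)$ is $<\eta^*$.
- At a trivial step $\|P(h,v)-P(h,0)\|\le T^{-2}$ for all $h\in\mathrm{Box}^\circ_{(t_*,T)}(p)$ and $v\in U^\circ_{T,s_T}$, by Lemma 7.
- Step $T$ is bad with probability at most $1/S_T=T^{-2}$, since $\varrho_T$ depends only on $p_{<T}$ and $s_T$ is uniform and independent of $p_{<T}$.

## 10. Equidistribution after a killing step

Let $G$ be a connected simply connected nilpotent Lie group with lattice $\Gamma$. Recall that $\exp:\mathfrak g\to G$ is a diffeomorphism with inverse $\log$, and that by the Baker–Campbell–Hausdorff formula $\log(xy)$ is polynomial in $\log x$ and $\log y$.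

**Definition (polynomial maps into $G$).** A map $g$ from $\mathcal V$ or $\mathcal V_{>t_*}$ to $G$ is *polynomial of degree $\le D$* if the coordinates of $\log g$ are. Products of polynomial maps are polynomial, with degree bounded in terms of the degrees and $G$.

**Restriction to progressions.** Let $g$ be polynomial of degree $\le D$. In coordinates of the second kind, $g=\prod_i\exp(y_iX_i)$ with $y_i$ polynomial of degree $\le D_1=D_1(D,G)$, since these coordinates are polynomials in $\log g$. Let $G_0=G$, and for $i\ge1$ let $G_i$ be the $\lceil i/D_1\rceil$-th term of the lower central series, $G$ being the first term. As $\lceil i/D_1\rceil+\lceil j/D_1\rceil\ge\lceil(i+j)/D_1\rceil$, this is a filtration. Its terms are rational subgroups, and $G_i=G$ for $i\le D_1$. For $v,z\in\mathcal V$, the sequence $m\mapsto g(v+mz)$ is a product of sequences $\exp(y(m)X)$ with $y$ a real polynomial of degree $\le D_1$. The $i$-th derivatives of such a sequence are $\exp\big((\partial_{h_1}\cdots\partial_{h_i}y)(m)X\big)$ with additive differences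 of $y$. They lie in $G=G_i$ if $i\le D_1$ and are trivial if $i>D_1$. So each factor is in $\mathrm{poly}(\mathbb Z,G_\bullet)$. Since $\mathrm{poly}(\mathbb Z,G_\bullet)$ is a group (Lazard–Leibman; Proposition 6.2 of the paper of Green and Tao), $m\mapsto g(v+mz)$ is in it.

**Characters.** A horizontal character lifts to a homomorphism $\eta:G\to\mathbb R$ with $\eta(\Gamma)\subset\mathbb Z$. If $\eta\ne0$ then $\eta(\Gamma)\ne0$, since otherwise $\eta$ would factor through the compact space $G/\Gamma$ and be bounded. So $\eta=m_0\eta_0$ with an integer $m_0\ge1$ and $\eta_0$ *primitive*, that is, $\eta_0(\Gamma)=\mathbb Z$. As $\eta\circ g$ is a linear function of $\log g$, it is polynomial of degree $\le D$. On $G/\Gamma$ we use the metric of Theorem GT for the filtration just described.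

**Total variation.** Two laws within total variation distance $\kappa$ assign to every event probabilities differing by at most $\kappa$, and to a function bounded by $1$ means differing by at most $2\kappa$. If $x$ is uniform in $[b]$ and $0\le y\le b$ is a fixed integer, the laws of $x$ and $x+y$ are within $y/b$.

**Lemma 8.** Given $G/\Gamma$ with $\dim G\ge1$, $D$, $F$ with $\|F\|_{\rm Lip}\le1$, and $\varepsilon\in(0,1)$, there are a finite nonempty set $\mathcal H_0$ of primitive characters and $t_1$ such that the following holds for $t_*\ge t_1$. Let $g:\mathcal V_{>t_*}\to G$ be polynomial of degree $\le D$, $p$ a path, $T>t_*$. Suppose that for every $\eta\in\mathcal H_0$ there is $k_\eta\in(t_*,T]$ such that, for $P_\eta=\eta\circ g$, step $k_\eta$ is kill and all steps in $(k_\eta,T]$ are trivial. Then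
$$\Big|\mathbb E_{v\in\mathrm{Box}_{(t_*,T]}(p)}F(g(v)\Gamma)-\int F\Big|\le\varepsilon .$$

**Proof.** **Step 1 (constants).** This step fixes all parameters before $t_*$. By Theorem GT with some fixed $\delta\le\varepsilon/8$ there is $M\ge1$, depending only on $G/\Gamma,D,\varepsilon$, such that whenever $g\in\mathrm{poly}(\mathbb Z,G_\bullet)$, $N\ge1$ and $(g(n)\Gamma)_{n\in[N]}$ is not $\delta$-equidistributed, some $\eta$ has $0<|\eta|\le M$ and $\|\eta\circ g\|_{C^\infty[N]}\le M$. Let $\mathcal H$ be the finite set of characters with $0<|\eta|\le M$, nonempty after enlarging $M$ because $\dim G\ge1$. Let $\mathcal H_0$ be the set of their primitive parts and $m^*$ the maximum of the integers $m_0$. Put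
$$\varepsilon''=\frac{\varepsilon}{4|\mathcal H|},\quad H_1=\Big\lceil\frac{10}{\varepsilon''}\Big\rceil,\quad H=32\lceil M\rceil H_1,\quad K_t=t^3,\quad Y_t=\Big\lfloor\frac{b_{t,s_t}}{K_t}\Big\rfloor .$$
Below, "$t_*$ large" depends only on these constants and $D$. We assume $t_*\ge t_0(D)$ and $b_{t,s}\ge L_t^2\ge2K_t$ for $t>t_*$, so $Y_t\ge b_{t,s_t}/(2K_t)\ge1$. Let $v$ be uniform in $\mathrm{Box}_{(t_*,T]}(p)$ and $z_t=a_{t,s_t}y_t$ for $t_*<t\le T$, with $y_t$ uniform in $[Y_t]$, independent of each other and of $v$. For fixed $z$ and $0\le m\le H$ the laws of $v$ and $v+mz$ are within $\kappa:=\sum_{t>t_*}H/K_t$. For $t_*$ large, $\kappa$, $\eta^*$ and $\sum_{t>t_*}t^{-2}$ are as small as desired.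

**Step 2 (from the box to a character).** This step assumes that the conclusion fails and applies Theorem GT along the progressions $v+mz$. Shifting by $mz$ changes the mean of $F(g(v)\Gamma)$ by at most $2\kappa$, so
$$\mathbb E_{v,z}\Big|\mathbb E_{m\le H}F(g(v+mz)\Gamma)-\int F\Big|\ge\varepsilon-2\kappa\ge\tfrac34\varepsilon .$$
The quantity inside is at most $2$, so with probability $\ge\varepsilon/4$ it is $\ge\varepsilon/4>\delta\|F\|_{\rm Lip}$. Then $(g(v+mz)\Gamma)_{m\in[H]}$ is not $\delta$-equidistributed. By pigeonholing over $\mathcal H$ there is $\eta=m_0\eta_0\in\mathcal H$ such that, with $P=\eta\circ g$, with probability $\ge\varepsilon''$ over $(v,z)$ we have $\|m\mapsto P(v+mz)\|_{C^\infty[H]}\le M$.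

**Step 3 (a correlation between two shifts).** This step turns smoothness into a large exponential sum. For such $(v,z)$ and $1\le m\le H_1$,
$$\|P(v+mz)-P(v)\|\le\sum_{j\ge1}MH^{-j}\binom mj\le M\big(e^{H_1/H}-1\big)\le\frac{2MH_1}H\le\frac1{16},$$
so $|\mathbb E_{m\le H_1}e(P(v+mz))|^2\ge\cos^2(\pi/8)\ge0.8$. Hence $\mathbb E_{v,z}|\mathbb E_{m\le H_1}e(P(v+mz))|^2\ge0.8\varepsilon''$. Expand the square. The diagonal contributes $1/H_1\le0.1\varepsilon''$, so there are $m\ne m'$ in $[H_1]$ with
$$|\mathbb E_{v,z}\,e(P(v+mz)-P(v+m'z))|\ge\varepsilon''/2. \tag{8}$$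

**Step 4 (removing the trivial steps).** This step makes the kill step the last coordinate. Let $k=k_{\eta_0}$ and $P_0=\eta_0\circ g$, so $P=m_0P_0$. With probability $\ge1-2\kappa$ both $v+mz$ and $v+m'z$ lie in $\mathrm{Box}_{(t_*,T]}(p)$. Then replace their coordinates $T,T-1,\dots,k+1$ by $0$, one after the other. As these steps are trivial for $P_0$, each of the two values of $P_0$ changes by at most $\sum_{t>t_*}t^{-2}$ modulo $1$, and each value of $P$ by at most $m^*\sum_{t>t_*}t^{-2}$. So for $t_*$ large, (8) gives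
$$|\mathbb E_{v,z}\,e\big(P((v+mz)_{\le k})-P((v+m'z)_{\le k})\big)|\ge\varepsilon''/4. \tag{9}$$

**Step 5 (isolating coordinate $k$).** This step bounds the left side of (9) by exponential sums in one variable. Write $a=a_{k,s_k}$, $b=b_{k,s_k}$, $Y=Y_k$, $v_k=ax$, $z_k=ay$, $h^m=(v+mz)_{<k}$ and $j=m-m'\ne0$. Put $\xi=x+m'y$, so that $x+my=\xi+jy$. For fixed $y$, the law of $\xi$ is within $H/K_k$ of uniform on $[b]$, and $(x,y)$ is independent of $(h^m,h^{m'})$. Replace $\xi$ by a variable uniform on $[b]$ and independent of $y$. The factor $e(-P(h^{m'},a\xi))$ does not involve $y$. So the left side of (9) is at most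
$$\frac{2H}{K_k}+\mathbb E_{h^m}\,\mathbb E_{\xi\in[b]}\Big|\mathbb E_{y\le Y}e\big(P(h^m,a(\xi+jy))\big)\Big|. \tag{10}$$

**Step 6 (nonsingular points have small sums).** This step shows, for $t_*$ large: if $h$ is not $s_k$-singular for $P_0$ at step $k$, then for every $\xi\in[b]$ the average over $y$ in (10), with $h^m=h$, is $<\delta_0:=\varepsilon''/16$ in absolute value. Suppose not, and write $D_i=D_i^{s_k}(h)$ for $P_0$. The coefficient of $y^l$ in $m_0\sum_iD_i(\xi+jy)^i$ is $m_0j^l\sum_{i\ge l}\binom il\xi^{i-l}D_i$. By Lemma 4 there is $1\le q\le\delta_0^{-C'}$ with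
$$\Big\|q\,m_0\,j^l\sum_{i\ge l}\tbinom il\xi^{i-l}D_i\Big\|\le\delta_0^{-C'}Y^{-l}\qquad(1\le l\le D).$$
Let $q_*=qm_0|j|^D\le\delta_0^{-C'}m^*H_1^D$. Multiplying by $|j|^{D-l}\le H_1^D$,
$$\Big\|q_*\sum_{i\ge l}\tbinom il\xi^{i-l}D_i\Big\|\le H_1^D\delta_0^{-C'}Y^{-l}.$$
Now $\xi$ is an integer with $\xi\le b\le2K_kY$. For $l=D$ this bounds $\|q_*D_D\|$. Going down in $l$, we subtract the terms with $i>l$, each of which is at most $\binom il(2K_kY)^{i-l}\|q_*D_i\|$. This gives $\|q_*D_l\|\le O(1)K_k^{O(1)}Y^{-l}\le O(1)K_k^{O(1)}b^{-l}$ for $1\le l\le D$, with constants depending on $D,m^*,H_1,\delta_0$. As $K_k=k^3$ and $X_k=\lceil\exp(k^{1/10})\rceil$, for $k>t_*$ large we get $q_*\le X_k$ and $\|q_*D_l\|\le X_kb^{-l}$, so $h$ is singular, a contradiction.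

**Step 7 (contradiction).** This step uses that step $k$ is kill. The law of $h^m$ is within $\kappa$ of uniform on $\mathrm{Box}_{(t_*,k)}(p)$, and the proportion of singular points there is $<\eta^*$. So $\Pr(h^m\text{ singular})\le\eta^*+\kappa$, and (10) is at most $2H/K_k+\delta_0+\eta^*+\kappa<\varepsilon''/4$ for $t_*$ large. This contradicts (9). $\square$

## 11. Convergence of box averages in $L^1$ of the path space

**Theorem 9.** Let $G$ be a connected simply connected nilpotent Lie group with lattice $\Gamma$, $g:\mathcal V\to G$ polynomial of degree $\le D$, $F\in C(G/\Gamma)$, and $\Phi_T(p)=\mathbb E_{v\in\mathrm{Box}_{(0,T]}(p)}F(g(v)\Gamma)$. Then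
$$\lim_{T,T'\to\infty}\int_\Omega|\Phi_T-\Phi_{T'}|\,dp=0 .$$

The limit may depend on the path. As in the linear toy case, either every relevant character is killed, and averages tend to $\int F$, or some character is trivial from some point on. In that case $g$ essentially lives in a subgroup of smaller dimension, and we use induction. The delicate point is that the subgroup-valued map must not depend on the path. This is where the nesting $U^\circ_{t,s'}\subset U^\circ_{t,s}$ of the scales is used.

**Proof.** Induction on $\dim G$, for all $D,\Gamma,g,F$ at once. If $\dim G=0$, $\Phi_T$ is constant.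

**Step 1 (reductions).** This step fixes a tolerance and a starting index. Lipschitz functions are uniformly dense in $C(G/\Gamma)$, and replacing $F$ by a function within $\varepsilon$ changes each $\Phi_T$ by at most $\varepsilon$. So by scaling we may assume $\|F\|_{\rm Lip}\le1$. Let $\varepsilon\in(0,1)$ and take $\mathcal H_0,t_1$ from Lemma 8. For each $\eta\in\mathcal H_0$ fix $\gamma_\eta\in\Gamma$ with $\eta(\gamma_\eta)=1$, and write $\gamma_\eta^x=\exp(x\log\gamma_\eta)$ for $x\in\mathbb R$, so $\eta(\gamma_\eta^x)=x$. Choose $t_*\ge\max(t_1,t_0(D))$ so large that with $\varepsilon_1=\sum_{t>t_*}t^{-2}$ we have $|\mathcal H_0|\varepsilon_1\le\varepsilon$, $2^{D+2}\varepsilon_1<1$, $L_t^2>D$ for $t>t_*$, and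
$$|F(\gamma_\eta^xy)-F(y)|\le\varepsilon\qquad(y\in G/\Gamma,\ |x|\le\varepsilon_1,\ \eta\in\mathcal H_0). \tag{11}$$
The last condition is possible by uniform continuity of $(x,y)\mapsto F(\gamma_\eta^xy)$ on $[-1,1]\times G/\Gamma$.

For $T>t_*$, $\Phi_T(p)$ is the average over $u\in\mathrm{Box}_{(0,t_*]}(p)$ of $\Phi_T^u(p)=\mathbb E_{v\in\mathrm{Box}_{(t_*,T]}(p)}F(g_u(v)\Gamma)$, where $g_u(v)=g(u,v)$. There are finitely many $(p_{\le t_*},u)$, and $\Phi_T^u$ depends only on $p_{>t_*}$. So it suffices to show, for each fixed $u$,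
$$\limsup_{T,T'\to\infty}\int|\Phi_T^u-\Phi_{T'}^u|\,dp\le6\varepsilon, \tag{12}$$
and then let $\varepsilon\to0$.

**Step 2 (three kinds of paths).** This step splits $\Omega$ and treats the two easy parts. For $\eta\in\mathcal H_0$ consider the steps $T>t_*$ of $P_\eta=\eta\circ g_u$. Let $\mathcal G$ be the set of paths for which no step $T>t_*$ is bad for any $\eta\in\mathcal H_0$. Then $\Pr(\mathcal G^c)\le|\mathcal H_0|\varepsilon_1\le\varepsilon$. Let $\mathcal T_\eta$ be the set of $p\in\mathcal G$ for which all steps $T>t_*$ are trivial for $P_\eta$, and $\mathcal T=\bigcup_\eta\mathcal T_\eta$.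

On $\mathcal G^c$ the integral of $|\Phi_T^u-\Phi^u_{T'}|\le2$ is at most $2\varepsilon$.

On $\mathcal G\setminus\mathcal T$ every $\eta\in\mathcal H_0$ has a kill step. For all sufficiently large $T$, depending on $p$, let $k_\eta$ be the last kill step in $(t_*,T]$. There are no bad steps, so the later ones in $(t_*,T]$ are trivial. Lemma 8 gives $|\Phi_T^u(p)-\int F|\le\varepsilon$. So $\sup_{T,T'\ge K}|\Phi_T^u-\Phi_{T'}^u|$, which is bounded by $2$, has limit $\le2\varepsilon$ as $K\to\infty$ at each point of $\mathcal G\setminus\mathcal T$. By bounded convergence $\limsup\int_{\mathcal G\setminus\mathcal T}|\Phi_T^u-\Phi_{T'}^u|\,dp\le2\varepsilon$.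

**Step 3 (on $\mathcal T_\eta$: an integer valued polynomial for each path).** This step shows that $\eta\circ g_u$ is nearly an integer polynomial. Let $\mathcal T_\eta\ne\emptyset$, $R=\eta\circ g_u$ and $p\in\mathcal T_\eta$. Putting coordinates to $0$ successively from the top, triviality gives
$$\|R(v)-R(0)\|\le\varepsilon_1\qquad\text{for all }v\in\mathrm{Box}^\circ(p):=\bigcup_T\mathrm{Box}^\circ_{(t_*,T]}(p).$$
Since $\varepsilon_1<\frac12$, there is a unique integer $\mathbf N_p(v)$ nearest to $R(v)-R(0)$, for $v\in\mathrm{Box}^\circ(p)$. Use the coordinates $w_t=v_t/a_{t,s_t}\in\{0,\dots,b_{t,s_t}\}$, finitely many at a time, and consider a mixed finite difference of total order $D+1$ inside this grid. Applied to $R-R(0)$ it gives $0$, as $\deg R\le D$. So applied to $\mathbf N_p$ it gives minus its value on $R-R(0)-\mathbf N_p$, which is a signed sum of $2^{D+1}$ values (with multiplicity) of absolute value $\le\varepsilon_1$ each, so it is at most $2^{D+1}\varepsilon_1<1$ in absolute value. Being an integer, it vanishes. A mixed difference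 of higher order is a combination of mixed differences of order $D+1$ inside the grid, so it vanishes too. By Newton's formula
$$f(w)=\sum_\alpha(\Delta^\alpha f)(0)\prod_t\binom{w_t}{\alpha_t}$$
on a grid, $\mathbf N_p$ agrees on $\mathrm{Box}^\circ(p)$ with a polynomial of degree $\le D$. The polynomial is unique, because a polynomial of degree $\le D$ vanishing on a grid with more than $D$ points in each direction is $0$, and the sides $b_{t,s_t}\ge L_t^2$ exceed $D$. Denote it again by $\mathbf N_p:\mathcal V_{>t_*}\to\mathbb R$.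

**Step 4 (the polynomial does not depend on the path).** This step uses the nesting of scales. Let $p,p'\in\mathcal T_\eta$ and let $p\vee p'$ be their coordinatewise maximum. By (2), $\mathrm{Box}^\circ(p\vee p')\subset\mathrm{Box}^\circ(p)\cap\mathrm{Box}^\circ(p')$. On this set both $\mathbf N_p$ and $\mathbf N_{p'}$ are the integer nearest to $R-R(0)$. (It does not matter whether $p\vee p'$ is in $\mathcal T_\eta$.) So the two polynomials coincide on a grid whose sides exceed $D$, hence everywhere. Thus there is one polynomial $\mathbf N:\mathcal V_{>t_*}\to\mathbb R$ of degree $\le D$ with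
$$\mathbf N(v)\in\mathbb Z,\quad|R(v)-R(0)-\mathbf N(v)|\le\varepsilon_1\qquad(v\in\mathrm{Box}^\circ(p),\ p\in\mathcal T_\eta). \tag{13}$$

**Step 5 (lowering the dimension).** This step moves $g_u$ into $\ker\eta$ by multiplying on the left by a factor that is nearly constant and on the right by an element of $\Gamma$. Let $\gamma=\gamma_\eta$ and
$$g'(v)=\gamma^{-(R(v)-\mathbf N(v))}\,g_u(v)\,\gamma^{-\mathbf N(v)} .$$
It is a polynomial map of bounded degree, and $\eta\circ g'=-(R-\mathbf N)+R-\mathbf N=0$. So it takes values in $G'=\ker\eta=\exp(\ker d\eta)$, a connected simply connected nilpotent group of dimension $\dim G-1$. The group $\Gamma'=\Gamma\cap G'$ is a lattice in $G'$: it is discrete. Since $\eta(\Gamma)=\mathbb Z$, the set $G'\Gamma=\eta^{-1}(\mathbb Z)$ is closed and invariant under right multiplication by $\Gamma$, so $G'\Gamma/\Gamma$ is a closed, hence compact, subset of $G/\Gamma$. The continuous bijection $G'/\Gamma'\to G'\Gamma/\Gamma$ is a homeomorphism because $G'$ is open in $\eta^{-1}(\mathbb Z)$.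

For $p\in\mathcal T_\eta$ and $v\in\mathrm{Box}_{(t_*,T]}(p)$ we have $\gamma^{\mathbf N(v)}\in\Gamma$, so
$$F(g_u(v)\Gamma)=F\big(\gamma^{R(v)-\mathbf N(v)}g'(v)\Gamma\big).$$
By (13), $R(v)-\mathbf N(v)=R(0)+x$ with $|x|\le\varepsilon_1$. So by (11) this differs by at most $\varepsilon$ from $F'(g'(v)\Gamma')$, where $F'(y\Gamma')=F(\gamma^{R(0)}y\Gamma)$ defines $F'\in C(G'/\Gamma')$. Hence $|\Phi_T^u(p)-\Phi_T^\eta(p)|\le\varepsilon$ on $\mathcal T_\eta$, with $\Phi_T^\eta(p)=\mathbb E_{v\in\mathrm{Box}_{(t_*,T]}(p)}F'(g'(v)\Gamma')$. Regard $g'$ as a map on $\mathcal V$ not depending on the first $t_*$ coordinates. By the induction hypothesis, $\int_\Omega|\Phi_T^\eta-\Phi_{T'}^\eta|\,dp\to0$. This is legitimate because $g'$ and $F'$ are the same for all $p\in\mathcal T_\eta$.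

**Step 6 (summation).** This step adds the parts. Partition $\mathcal T$ into finitely many measurable subsets, each contained in one $\mathcal T_\eta$. On $\mathcal T_\eta$ we have $|\Phi^u_T-\Phi^u_{T'}|\le2\varepsilon+|\Phi^\eta_T-\Phi^\eta_{T'}|$. So $\limsup\int_{\mathcal T}|\Phi_T^u-\Phi_{T'}^u|\,dp\le2\varepsilon$. Together with Step 2 the total is $6\varepsilon$, which is (12). $\square$

## 12. From nilsequences to polynomial maps on boxes

Nilsequences may live on disconnected groups, as the example in Section 2 shows. The next lemma replaces them, on residue classes, by polynomial maps into connected simply connected groups.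

**Lemma 10.** Let $\psi(n)=F(g^nx)$ be a basic nilsequence on $G/\Gamma$, $G$ any nilpotent Lie group. There are $m\ge1$, a connected simply connected nilpotent Lie group $\hat G$ with lattice $\hat\Gamma$, a map $b:\mathbb R\to\hat G$ with $\log b$ polynomial, and $F_0,\dots,F_{m-1}\in C(\hat G/\hat\Gamma)$ with $\psi(mn+j)=F_j(b(n)\hat\Gamma)$ for integers $n\ge0$, $0\le j<m$.

**Proof.** **Step 1 (the identity component).** This step finds a power of $g$ that acts through the connected part. If $x=h\Gamma$, then $F(g^nh\Gamma)=F(h(h^{-1}gh)^n\Gamma)$, so replacing $F$ by $F(h\,\cdot)$ and $g$ by $h^{-1}gh$ we may assume $x=\Gamma$. The identity component $G^\circ$ is open and normal. Its orbits in $G/\Gamma$ are open, hence also closed; they are finite in number by compactness, and $g$ permutes them. So for some $m\ge1$, $g^m\Gamma$ is in the orbit of $\Gamma$, that is $g^m=c\gamma$ with $c\in G^\circ$, $\gamma\in\Gamma$. As $G^\circ$ is open in $G$, $G^\circ/(\Gamma\cap G^\circ)$ is homeomorphic to this orbit, hence compact. Let $\pi:\hat G\to G^\circ$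 be the universal cover and $\hat\Gamma=\pi^{-1}(\Gamma\cap G^\circ)$. This is a lattice, and $\hat G/\hat\Gamma\cong G^\circ/(\Gamma\cap G^\circ)$. Let $\sigma(y)=\gamma y\gamma^{-1}$ on $G^\circ$, $\hat\sigma$ its lift to $\hat G$, and $A=d\hat\sigma$ on the Lie algebra $\mathfrak g$ of $\hat G$.

**Step 2 (conjugation by $\gamma$ is unipotent).** This step embeds $\hat\sigma$ in a one-parameter group. If $G$ is $k$-step, the $k$-th iterate of $y\mapsto\sigma(y)y^{-1}=[\gamma,y]$ on $G^\circ$ is trivial. Differentiating at $1$, $(A-1)^k=0$. So $\Lambda=\log A=\sum_{i\ge1}\frac{(-1)^{i+1}}i(A-1)^i$ is a nilpotent linear map with $\Lambda^k=0$. It is a derivation: $e^{n\Lambda}=A^n$ is an automorphism of $\mathfrak g$ for integers $n$. For $Y,Y'\in\mathfrak g$ the expression $[e^{t\Lambda}Y,e^{t\Lambda}Y']-e^{t\Lambda}[Y,Y']$ is polynomial in $t$ and vanishes at all integers, so $e^{t\Lambda}$ is an automorphism for all real $t$. Differentiate at $t=0$.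

Hence $\tilde{\mathfrak g}=\mathfrak g\oplus\mathbb RZ$ with $[Z,Y]=\Lambda Y$ is a Lie algebra. It is nilpotent: let $\mathfrak g=\mathfrak g_1\supset\mathfrak g_2\supset\cdots$ be the lower central series of $\mathfrak g$, whose terms are $\Lambda$-invariant. Then $[\tilde{\mathfrak g},\tilde{\mathfrak g}]\subset\mathfrak g_1$, and $\tilde{\mathfrak g}$ maps $\Lambda^j\mathfrak g_i+\mathfrak g_{i+1}$ into $\Lambda^{j+1}\mathfrak g_i+\mathfrak g_{i+1}$, which equals $\mathfrak g_{i+1}$ when $j+1=k$. So the lower central series of $\tilde{\mathfrak g}$ reaches $0$. Let $\tilde G\supset\hat G$ be its simply connected group. Conjugation by $\exp Z$ acts on $\mathfrak g$ by $e^{\Lambda}=A$, so on $\hat G$ by $\hat\sigma$.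

**Step 3 (the polynomial map).** This step writes the orbit in $\hat G$. Choose $\hat c$ with $\pi(\hat c)=c$ and put $\zeta=\hat c\exp Z$. Moving all factors $\exp Z$ to the right,
$$\zeta^n=b(n)\exp(nZ),\qquad b(n)=\hat c\,\hat\sigma(\hat c)\cdots\hat\sigma^{n-1}(\hat c)\qquad(n\ge0),$$
so $b(n)=\exp(n\log\zeta)\exp(-nZ)$. Use this formula to define $b$ on $\mathbb R$. Since $\log\zeta\in Z+\mathfrak g$ and $\mathfrak g$ is an ideal, $b$ takes values in $\hat G$. By Baker–Campbell–Hausdorff $\log b$ is polynomial. Finally $(c\gamma)^n=c\,\sigma(c)\cdots\sigma^{n-1}(c)\,\gamma^n$, so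
$$g^{mn}\Gamma=(c\gamma)^n\Gamma=\pi(b(n))\gamma^n\Gamma=\pi(b(n))\Gamma .$$
With $F_j(y\hat\Gamma)=F(g^j\pi(y)\Gamma)$, which is well defined as $\pi(\hat\Gamma)\subset\Gamma$, we get $\psi(mn+j)=F(g^jg^{mn}\Gamma)=F_j(b(n)\hat\Gamma)$. $\square$

**Proposition 11.** For every nilsequence $\psi$, $\lim_k\nu_k(\psi)$ exists.

**Proof.** By uniform approximation we may assume $\psi$ basic; use Lemma 10. Fix a slot path $q=((i_l,j_l))_l$, let $c_{2l-1}=\rho_{l,i_l}$, $c_{2l}=\rho_{l,j_l}$, $n(v)=\sum_tc_tv_t$ and
$$\Phi_T(q,p)=\mathbb E_{v\in\mathrm{Box}_{(0,T]}(p)}\psi(n(v)).$$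
Choose $t_*$ with $\lambda_{t_*}\ge m$. For $t>t_*$, $m$ divides $L_t$ and so $a_{t,s}$ for all $s\ge1$. Fix $u=(v_t)_{t\le t_*}$ and write $n(u)=mn_0+j$ with $0\le j<m$. For $v$ in the boxes,
$$\psi(n(u,v))=F_j\Big(b\Big(n_0+\sum_{t>t_*}\frac{c_t}mv_t\Big)\hat\Gamma\Big),$$
and the argument of $b$ is a nonnegative integer. As $b$ is defined on $\mathbb R$ with $\log b$ polynomial, $v\mapsto b(n_0+\sum\frac{c_t}mv_t)$ is a polynomial map on $\mathcal V_{>t_*}$. Regard it as a map on $\mathcal V$ not depending on the first $t_*$ coordinates; Theorem 9 applies. Averaging over the finitely many $(p_{\le t_*},u)$, we get $\int|\Phi_T(q,p)-\Phi_{T'}(q,p)|\,dp\to0$ as $T,T'\to\infty$, for every $q$.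

By the definition of $\nu_k$, $\nu_k(\psi)=\mathbb E_q\int\Phi_{2k}(q,p)\,dp$ with pairs independent and uniform. For every $q$ the quantity $\sup_{k,k'\ge K}\int|\Phi_{2k}(q,p)-\Phi_{2k'}(q,p)|\,dp$ decreases to $0$ as $K\to\infty$, and it is bounded. By bounded convergence its mean over $q$ tends to $0$. So $(\nu_k(\psi))$ is a Cauchy sequence. $\square$

## 13. Covering numbers and the uniform law of large numbers

For a connected simply connected nilpotent $\hat G$ with lattice $\hat\Gamma$, $F\in C(\hat G/\hat\Gamma)$, and integers $D$, $m\ge1$, $0\le j<m$, let $\mathcal C$ be the class of all sequences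
$$n\mapsto1_{n\equiv j\,(m)}\,F\big(b(\tfrac{n-j}m)\hat\Gamma\big),\qquad b:\mathbb Z\to\hat G\ \text{ with }\log b\text{ polynomial of degree}\le D .$$

**Lemma 12.** For every class $\mathcal C$ and $\varepsilon>0$ there is $A$ such that for every $N\ge2$ there are at most $N^A$ sequences in $\mathcal C$ such that each element of $\mathcal C$ is within $\varepsilon$ of one of them, uniformly on $0\le n<N$.

**Proof.** It suffices to find at most $N^A$ bounded functions on $[0,N)$, not necessarily in the class, such that every element of $\mathcal C$ is within $\varepsilon/2$ of one of them. Then choose one class member within $\varepsilon/2$ of each such function that has one.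

**Step 1 (bounded coefficients).** This step removes redundancy modulo $\hat\Gamma$. Let $X_1,\dots,X_d$ be a Mal'cev basis: $\mathfrak h_i=\langle X_i,\dots,X_d\rangle$ are ideals, $[\hat{\mathfrak g},\mathfrak h_i]\subset\mathfrak h_{i+1}$, where $\hat{\mathfrak g}$ is the Lie algebra of $\hat G$, and $\hat\Gamma=\{\prod_i\exp(m_iX_i):m_i\in\mathbb Z\}$. We claim that $b(n)\hat\Gamma=b'(n)\hat\Gamma$ for all $n\in\mathbb Z$ with
$$b'(n)=\prod_{i=1}^d\exp(p_i(n)X_i),\qquad p_i(n)=\sum_{l\le D'}\alpha_{il}\binom nl,\quad\alpha_{il}\in[0,1),\quad D'=D'(\hat G,D).$$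
Suppose inductively that $b(n)\hat\Gamma=\prod_{l<i}\exp(p_l(n)X_l)\,c(n)\hat\Gamma$ with $c$ a polynomial map of bounded degree into $\exp\mathfrak h_i$. Write $c=\exp(yX_i)c'$ with $y$ a polynomial and $c'$ a polynomial map into $\exp\mathfrak h_{i+1}$. Split $y=p_i+q$ by taking fractional and integer parts of the coefficients in the basis $\binom nl$: those of $p_i$ are in $[0,1)$, and $q$ is integer valued. Then
$$c=\exp(p_iX_i)\,\big[\exp(qX_i)\,c'\exp(-qX_i)\big]\exp(qX_i).$$
The last factor is in $\hat\Gamma$ for every $n$, and the bracket is a polynomial map of bounded degree into $\exp\mathfrak h_{i+1}$, as $\mathfrak h_{i+1}$ is an ideal. This is the next stage, and after $d$ stages the claim follows.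

**Step 2 (a grid of coefficients).** This step counts. Changing all $\alpha_{il}$ by at most $\delta\le1$ changes $b'(n)$ to $\exp(Z)b'(n)$, where the coordinates of $Z$ are polynomials in the old and the new $p_i(n)$ that vanish when these coincide. For $0\le n<N$ the $p_i(n)$ have size $O(N^{D'})$ and change by $O(\delta N^{D'})$, so by the mean value theorem $|Z|\le O(N^{O(1)})\delta$. By compactness $|F(\exp(Z)y)-F(y)|\le\varepsilon/2$ for all $y\in\hat G/\hat\Gamma$ when $|Z|$ is small enough. So a grid of mesh $c_\varepsilon N^{-O(1)}$ in the $d(D'+1)$ parameters suffices, and it has at most $N^A$ points. $\square$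

**Proof of Theorem 1.** Proposition 3 gives (b) for every realization, and Section 6 gives the growth bound. We prove (a) almost surely.

**Step 1 (countably many classes).** This step makes a union over all nilsequences possible. A lattice $\hat\Gamma$ is a finitely generated nilpotent, hence finitely presented, group, and an isomorphism of lattices extends to an isomorphism of the ambient connected simply connected nilpotent groups (Mal'cev). So there are countably many pairs $(\hat G,\hat\Gamma)$ up to isomorphism; fix representatives. An isomorphism acts linearly on Lie algebras, so it preserves the degree of $\log b$. Letting $F$ run through countable dense subsets of the spaces $C(\hat G/\hat\Gamma)$ and $D,m,j$ through integers, we get countably many classes $\mathcal C$. By Lemma 10, every basic nilsequence is, on nonnegative integers and for any prescribed $\varepsilon$, within $\varepsilon$ of a finite sum of elements of these classes, namely of $\sum_{j<m}1_{n\equiv j\,(m)}\tilde F_j\big(b(\frac{n-j}m)\hat\Gamma\big)$ with $\tilde F_j$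 close to $F_j$.

**Step 2 (one class, one tolerance).** This step is the union bound. Fix $\mathcal C$, bounded by $\beta=\max(1,\|F\|_\infty)$, and $\varepsilon>0$. For a bounded function $\phi$ on the integers put
$$\mathcal M_k(\phi)=\sum_{l\le k}M_l\,\nu_l(\phi).$$
Since the average of the laws of the level-$l$ samples is $\nu_l$, this is the expected value of $\sum_{n\le\Sigma_k}\phi(r_n)$, the sum of $\phi$ over all samples of levels $\le k$. There are $\Sigma_k$ of them, they are independent, and they lie in $[0,N_{k+1})$. Hoeffding's inequality says that a sum of $n$ independent real variables with values in $[-\beta,\beta]$ deviates from its mean by more than $\lambda$ with probability at most $2e^{-\lambda^2/(2n\beta^2)}$. Apply it with $\lambda=\varepsilon\Sigma_k/\sqrt2$ to real and imaginary parts. For a single $\phi$ bounded by $\beta$, the probability that $|\sum_{n\le\Sigma_k}\phi(r_n)-\mathcal M_k(\phi)|>\varepsilon\Sigma_k$ is at most $4e^{-\varepsilon^2\Sigma_k/(4\beta^2)}$.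

Take the net of Lemma 12 for $N=N_{k+1}$. If some $\phi\in\mathcal C$ has deviation greater than $3\varepsilon\Sigma_k$, then a net element within $\varepsilon$ of $\phi$ on $[0,N_{k+1})$ has deviation greater than $\varepsilon\Sigma_k$, because both the sum and its mean change by at most $\varepsilon\Sigma_k$. Hence
$$\Pr\Big(\exists\phi\in\mathcal C:\Big|\sum_{n\le\Sigma_k}\phi(r_n)-\mathcal M_k(\phi)\Big|>3\varepsilon\Sigma_k\Big)\le4\,e^{A\log N_{k+1}-\varepsilon^2\Sigma_k/(4\beta^2)},$$
where the left side is understood as the probability of the finite union of events for net elements which contains it. By (5), $\log N_{k+1}\le e^{\sqrt k+3k^{1/5}}$ for large $k$, while $\Sigma_k\ge c'e^{2\sqrt k}$. So the bound is summable in $k$.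

**Step 3 (all nilsequences).** This step applies Borel–Cantelli. Over the countably many classes and rational $\varepsilon>0$ we conclude: almost surely, for every element $\phi$ of every class, $\frac1{\Sigma_k}\big(\sum_{n\le\Sigma_k}\phi(r_n)-\mathcal M_k(\phi)\big)\to0$. By Step 1 and linearity this holds for every basic nilsequence, and by uniform approximation for every nilsequence $\psi$:
$$\frac1{\Sigma_k}\sum_{n\le\Sigma_k}\psi(r_n)-\frac1{\Sigma_k}\sum_{l\le k}M_l\,\nu_l(\psi)\longrightarrow0 .$$

**Step 4 (convergence).** This step combines everything. By Proposition 11 $\nu_l(\psi)$ converges as $l\to\infty$. Since $\Sigma_k\to\infty$, the weighted means $\frac1{\Sigma_k}\sum_{l\le k}M_l\nu_l(\psi)$ converge to $\lim_l\nu_l(\psi)$. So $\frac1N\sum_{n\le N}\psi(r_n)$ converges along $N=\Sigma_k$. For $\Sigma_k\le N\le\Sigma_{k+1}$ we have $N-\Sigma_k\le M_{k+1}$ and $M_{k+1}/\Sigma_k\to0$ by (4), so it converges as $N\to\infty$ through all integers. Almost every realization therefore satisfies (a), and by Proposition 3 it satisfies (b).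 $\square$
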